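# When is a prime Iwasawa algebra a maximal order?

## 1. The theorem, and what its three conditions say

Fix a prime $p$. For a compact $p$-adic analytic group $G$ let $\Omega_G=\mathbb F_p[[G]]$ be its Iwasawa algebra.

**Theorem 1.1.** Let $G$ be a compact $p$-adic analytic group such that $\Omega_G$ is prime. The following are equivalent:

* (a) $\Omega_G$ is a maximal order;
* (b) $G$ is dihedral-free;
* (c) no element $g\neq 1$ of finite order in $G$ satisfies $\operatorname{rank}(\mathrm{Ad}(g)-1\mid\mathfrak g)=1$, where $\mathfrak g$ is the $\mathbb Q_p$-Lie algebra of $G$.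

The equivalence of (a) and (b) is stated as a conjecture in K. Ardakov and K. A. Brown, "Ring-theoretic properties of Iwasawa algebras: a survey", arXiv:math/0511345 (2005). The theorem says that this conjecture is true, for every prime $p$.

Let us unpack the words. By definition $\Omega_G=\varprojlim_N\mathbb F_p[G/N]$, over the open normal subgroups $N$ of $G$. It is left and right noetherian. When it is prime, it has a simple artinian classical quotient ring $Q$.

**Definition (maximal order).** A prime noetherian ring $A$ with quotient ring $Q$ is a *maximal order* if, whenever $T$ is a ring with $A\subseteq T\subseteq Q$ and $aTb\subseteq A$ for some units $a,b$ of $Q$, we have $T=A$.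

For commutative noetherian domains this means "integrally closed". For example, $A=\mathbb F_p[[X^2,X^3]]$ is not maximal: $T=\mathbb F_p[[X]]$ satisfies $X^2T\subseteq A$. One can see the failure in another way: the ideal $I=(X^2,X^3)$ satisfies $XI\subseteq I$ although $X\notin A$. Multipliers of ideals will be our tool throughout.

**Definition (orbital, dihedral-free).** A closed subgroup $H\le G$ is *orbital* if it has only finitely many $G$-conjugates, that is, if its normalizer has finite index. $G$ is *dihedral-free* if every orbital closed subgroup $H$ with $\dim H=1$ is isomorphic to $\mathbb Z_p$.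

Example: let $G=\mathbb Z_p\rtimes\langle h\rangle$ with $h^2=1$ and $hyh^{-1}=y^{-1}$. Then $H=G$ is orbital of dimension one and has torsion, so $G$ is not dihedral-free. By contrast, $\mathbb Z_p$ is dihedral-free.

Condition (c) is the one to compute with. $G$ acts on $\mathfrak g$ by the adjoint action, and (c) forbids torsion elements acting as (pseudo-)reflections, i.e. fixing a hyperplane pointwise and nothing more. In the example, $\mathrm{Ad}(h)=-1$ on the line $\mathfrak g$, so $\operatorname{rank}(\mathrm{Ad}(h)-1)=1$. If $h$ acts on $\mathbb Z_p^2$ by $-1$, the rank is $2$ and (c) holds. If $h$ swaps the two coordinates of $\mathbb Z_p^2$, the eigenvalues are $1,-1$ and (c) fails.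

The equivalence (b)⇔(c) is group theory (Section 4). If (b) fails, an explicit multiplier shows that (a) fails (Section 5). The long part is (b)⇒(a) (Sections 6–11).

## 2. Facts about orders, uniform groups and Iwasawa algebras

### Multipliers of ideals

For a nonzero ideal $I$ of a prime noetherian ring $A$ put $O_l(I)=\{q\in Q:qI\subseteq I\}$ and $O_r(I)=\{q\in Q:Iq\subseteq I\}$. Recall that $I$ contains a regular element (Goldie).

**Lemma 2.1.** $A$ is a maximal order iff $O_l(I)=O_r(I)=A$ for all nonzero ideals $I$.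

*Proof.* Let $A$ be a maximal order, and let $c\in I$ be regular. Then $O_l(I)c\subseteq A$ and $cO_r(I)\subseteq A$, and both are rings containing $A$; so both equal $A$.

Conversely let $A\subseteq T\subseteq Q$, $aTb\subseteq A$ with units $a,b$. Multiplying $a$ on the left and $b$ on the right by denominators we may take $a,b\in A$ regular. Put $T_1=A+AaT$. It is a ring since $TAaT\subseteq T$, and $T_1b\subseteq A$. The set $I=\{s\in A:T_1s\subseteq A\}$ contains $b$; it is a two-sided ideal of $A$ because $T_1A=T_1$; and $T_1I\subseteq I$, since $T_1(T_1s)\subseteq T_1s\subseteq A$. So $T_1\subseteq O_l(I)=A$, hence $aT\subseteq A$. Now $I'=\{s\in A:sT\subseteq A\}$ contains $a$, is an ideal, and $I'T\subseteq I'$. So $T\subseteq O_r(I')=A$. ∎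

For $A=\Omega_G$ the anti-automorphism $g\mapsto g^{-1}$ extends to $Q$ and exchanges $O_l$ and $O_r$. *So $\Omega_G$ is a maximal order iff $O_l(I)=\Omega_G$ for every nonzero ideal $I$.*

### Uniform groups

The reference is Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups*, Ch. 4, 9. Let $M$ be a $\mathbb Z_p$-Lie lattice with $[M,M]\subseteq p^2M$. The Baker–Campbell–Hausdorff (BCH) series defines a group law $*$ on $M$, and $(M,*)$ is a uniform pro-$p$ group. We use:

* (U1) The identity is $0$, $x^a=ax$ for $a\in\mathbb Z_p$, and $x*y*(-x)=e^{\mathrm{ad}\,x}y$.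
* (U2) $p^iM$ is a normal subgroup, equal to the set of $p^i$-th powers; $x*p^iM=x+p^iM$; and $(p^iM,*)\to p^iM/p^{i+1}M$ is a homomorphism.
* (U3) If $e_1,\dots,e_d$ is a basis of $M$, every element is $e_1^{x_1}*\cdots*e_d^{x_d}$ with $x_i\in\mathbb Z_p$.
* (U4) For $x,y\in M$,
$$p^{-k}\big((p^kx)*(p^ky)\big)\to x+y\qquad(k\to\infty).\tag{1}$$

Example: let $M$ have basis $X,Y,Z$ with $[X,Y]=p^2Z$ and $Z$ central. BCH stops: $a*b=a+b+\tfrac12[a,b]$, and the group commutator of $X$ and $Y$ is $p^2Z=Z^{p^2}$.

Since $v_p(k!)\le k-1$, an endomorphism $\theta\in p^e\mathrm{End}(M)$ with $e\ge2$ has $\theta^k/k!\in p^{ek-(k-1)}\mathrm{End}(M)\subseteq p^e\mathrm{End}(M)$ for $k\ge1$. So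
$$\theta\in p^e\mathrm{End}(M),\ e\ge2\ \Longrightarrow\ e^\theta\equiv1\bmod p^e.\tag{2}$$
In particular $e^{\mathrm{ad}\,x}y\equiv y$ mod $p^{i+1}M$ for $y\in p^iM$, so $p^iM/p^{i+1}M$ is central in $(M,*)/p^{i+1}M$. Also recall that for a lattice $\Lambda$, $\exp$ and $\log$ are mutually inverse bijections between $p^2\mathrm{End}\Lambda$ and $1+p^2\mathrm{End}\Lambda$. The latter group is torsion-free, as $a^k=1$ gives $k\log a=0$.

Fix an open normal uniform pro-$p$ subgroup $N$ of $G$ and $L=\log N$. Replacing $N$ by $N^p$ (and so $L$ by $pL$) we may assume $[L,L]\subseteq p^2L$; then $\log:N\to(L,*)$ is an isomorphism with inverse $\exp$. Put $\mathfrak g=L\otimes\mathbb Q_p$, $d=\dim G$, $L_r=p^rL$, $N_r=\exp(L_r)$. Each $N_r$ is uniform, open, normal in $G$, and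
$$[L_r,L_r]\subseteq p^{e_r}L_r,\qquad e_r:=r+2.\tag{3}$$
Let $\mathrm{Ad}:G\to GL(L)$ be given by $\log(gng^{-1})=\mathrm{Ad}(g)\log n$. It is continuous, acts by Lie automorphisms, and $\mathrm{Ad}(\exp X)=e^{\mathrm{ad}X}$.

**Definition (line ideal).** A *line ideal* is a one-dimensional ideal $B$ of $\mathfrak g$. We put $G_B=\{g\in G:\mathrm{Ad}(g)B=B\}$ and $Z_B=\exp(B\cap L)\cong\mathbb Z_p$.

Example: $\mathbb Q_pZ$ in the Heisenberg algebra above. Since $e^{\mathrm{ad}X}$ preserves ideals, $N\subseteq G_B$, so $G_B$ is open; and $Z_B$ is normal in $G_B$. Two remarks are used often. First, *distinct line ideals commute*, because $[B,B']\subseteq B\cap B'=0$. Second, if $X\equiv X'$ mod $B$ with $X,X'\in L$, then $\exp(X)\exp(-X')\in Z_B$, as one sees by computing BCH in $L/(B\cap L)$.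

### Iwasawa algebras

Put $S:=\Omega_G$. The facts below hold for all compact $p$-adic analytic groups.

* (Ω1) If $X=\overline{\langle x\rangle}\cong\mathbb Z_p$, then $x-1$ is regular in $\Omega_G$. Indeed, by a continuous section of $G\to X\backslash G$, $\Omega_G$ is as a left module a product of copies of $\Omega_X=\mathbb F_p[[x-1]]$; likewise on the right.
* (Ω2) If $F=\overline{\langle y\rangle}\cong\mathbb Z_p$ is normal in $G$, then $(y-1)\Omega_G=\Omega_G(y-1)=\ker(\Omega_G\to\Omega_{G/F})$. The first equality holds because $gyg^{-1}=y^a$ with $a\in\mathbb Z_p^\times$, and $y^a-1$ is $(y-1)$ times a unit by (Ω3).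
* (Ω3) In $\mathbb F_p[[y-1]]$, if $v_p(a)=k<\infty$ then $y^a-1=(y-1)^{p^k}\cdot$unit. Write $a=p^kc$: then $y^a-1=(y^c-1)^{p^k}$, and $y^c-1=c(y-1)+\cdots$ with $c$ a unit.
* (Ω4) If $W\le G$ is open, $\Omega_G=\bigoplus_c\Omega_Wc$ over right coset representatives $c$.
* (Ω5) $\Omega_G$ is prime iff $G$ has no nontrivial finite normal subgroup (Ardakov–Brown, *Primeness, semiprimeness and localisation in Iwasawa algebras*, Trans. AMS 359 (2007)).
* (Ω6) One-sided ideals are finitely generated, hence closed.

From group theory we recall Dietzmann's lemma (a finite conjugation-invariant set of torsion elements generates a finite subgroup) and Schur's theorem (a center-by-finite group has finite derived group, so its torsion elements form a subgroup).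

**Lemma 2.2.** If $\Omega_G$ is prime, a torsion element of $G$ with finitely many conjugates is trivial.

*Proof.* By Dietzmann its conjugates generate a finite normal subgroup, which is trivial by (Ω5). ∎

**Lemma 2.3.** Let $W$ be open and normal in $G$ with $R=\Omega_W$ a domain, and $U=Q(R)$. Then $R\setminus0$ is an Ore set of regular elements in $S$, the localization is $\bigoplus_{g\in G/W}Ug$, and it is the classical quotient ring of $S$. If $S$ is prime, every nonzero ideal $I$ of $S$ satisfies $I\cap R\ne0$.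

*Proof.* $R$ is a noetherian domain, hence Ore, and $gRg^{-1}=R$. If $0\ne c\in R$ and $s=\sum r_ig_i\ne0$ in $\bigoplus Rg_i$, then $cs=\sum cr_ig_i\ne0$ and $sc=\sum r_i(g_icg_i^{-1})g_i\ne0$. For the right Ore condition let $\mathfrak r_i=\{a\in R:r_ia\in cR\}$, a nonzero right ideal of $R$. Choose $0\ne c'\in\bigcap_ig_i^{-1}\mathfrak r_ig_i$; then $sc'=\sum r_i(g_ic'g_i^{-1})g_i\in cS$. The left side is similar. Since $(\sum r_ig_i)c^{-1}=\sum r_i(g_icg_i^{-1})^{-1}g_i$, the localization is $\sum Ug_i$, and common denominators show that the sum is direct. It is finite-dimensional over $U$ on both sides. If $s\in S$ is regular, left multiplication by $s$ on it is right $U$-linear and injective ($ss'c^{-1}=0$ gives $ss'=0$, $s'=0$), so $s$ has a right inverse; likewise a left inverse. So this ring is the classical quotient ring.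

If $S$ is prime, take $c\in I$ regular and write $c^{-1}=s\rho^{-1}$ with $s\in S$, $0\ne\rho\in R$. Then $\rho=cs\in I\cap R$. ∎

If $d=0$ and $\Omega_G$ is prime, then $G=1$ by (Ω5) and Theorem 1.1 is trivial. **Convention.** *From now on $\Omega_G$ is prime and $d\ge1$.*

## 3. Dihedral and abelian-by-finite groups by hand

**The dihedral group.** Let $G=\overline{\langle y\rangle}\rtimes\langle h\rangle$, $\overline{\langle y\rangle}\cong\mathbb Z_p$, $h^2=1$, $hyh^{-1}=y^{-1}$. A nontrivial finite subgroup contains some $y^ah$, whose conjugate by $y$ is $y^{a+2}h$; the product of this conjugate with $y^ah$ is $y^2$. So there is no nontrivial finite normal subgroup, and $\Omega_G$ is prime. Let $\mathfrak a$ be the augmentation ideal, generated as a right ideal by $y-1$ and $h-1$, and let $q=(y-1)^{-1}(1+h)\in Q$. Then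
$$q(h-1)=0,\qquad q(y-1)=(y-1)^{-1}\big((y-1)+(y^{-1}-1)h\big)=1-y^{-1}h\in\mathfrak a .$$
So $q\mathfrak a\subseteq\mathfrak a$. But $q\notin\Omega_G$: otherwise $1+h\in(y-1)\Omega_G=\ker(\Omega_G\to\mathbb F_p[C_2])$, which is false. So $\Omega_G$ is not a maximal order. This works for $p=2$ as well.

**The abelian-by-finite model of (b)⇒(a).**

**Proposition 3.1.** Let a finite group $\Gamma$ act faithfully on $A\cong\mathbb Z_p^d$, and let $G=A\rtimes\Gamma$. Then $S=\Omega_G$ is prime, and if $O_l(I)\ne S$ for some nonzero ideal $I$, then some $x\in\Gamma$ has $\operatorname{rank}(x-1\mid A)=1$.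

*Proof.* A finite normal subgroup $E$ satisfies $[E,A]\subseteq E\cap A=1$, so $E\subseteq C_G(A)=A$ and $E=1$. So $S$ is prime. Let $R=\Omega_A=\mathbb F_p[[X_1,\dots,X_d]]$, a UFD with field of fractions $U$. By Lemma 2.3, $Q=\bigoplus_{g\in\Gamma}Ug$ and $I_0=I\cap R\ne0$; $I_0$ is $\Gamma$-stable. Put $T=O_l(I)$ and let $\delta$ be a greatest common divisor of $I_0$. If $t=\sum u_gg\in T$, then $tI_0\subseteq S$ gives $u_gI_0\subseteq R$, i.e. $u_g\in\delta^{-1}R$. So $Y=T/S$ is a nonzero sub-bimodule of $\bigoplus(\delta^{-1}R/R)g$. The ring $T\cap U$ satisfies $(T\cap U)a\subseteq R$ for $0\ne a\in I_0$, and $R$ is integrally closed and noetherian, so $T\cap U=R$ and $T\cap Ug=Rg$.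

Choose a nonzero sub-bimodule $Y'\subseteq Y$ whose support in $\Gamma$ is minimal. For $g$ in the support the projection $\pi_g$ to the $g$-component is injective on $Y'$, since its kernel has smaller support. The support is not one element: otherwise, subtracting an element of $S$, we would find an element of $T\cap Ug=Rg\subseteq S$ representing a nonzero class. Let $g\ne h$ lie in it. For $\upsilon\in Y'$ and $s\in R$, the element $\upsilon s-(gsg^{-1})\upsilon$ has zero $g$-component (here $R$ is commutative!), so it is $0$. The same with $h$. So $(gsg^{-1}-hsh^{-1})\upsilon=0$, and with $x=hg^{-1}\ne1$ all elements $xsx^{-1}-s$ kill $Y'$. The annihilator of a nonzero element $c/\delta$ of $\delta^{-1}R/R$ is the proper principal ideal generated by $\delta/\gcd(c,\delta)$. So there is an irreducible $\pi\in R$ dividing all $xsx^{-1}-s$. Taking $s\in A$, we get $b-1\in\pi R$ for all $b$ in $(x-1)A$ (additive notation). If $(x-1)A$ had rank $\ge2$, there would be a basis $\varepsilon_1,\dots,\varepsilon_d$ of $A$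 with $p^{j_1}\varepsilon_1,p^{j_2}\varepsilon_2\in(x-1)A$. Then $\pi$ divides $X_1^{p^{j_1}}$ and $X_2^{p^{j_2}}$ for the coordinates $X_i=\varepsilon_i-1$, which is impossible. So the rank is $\le1$, and it is not $0$ since $\Gamma$ acts faithfully. ∎

For instance, $\Omega_G$ is a maximal order for $G=\mathbb Z_p^2\rtimes\{\pm1\}$, for every $p$: the only $x\ne1$ in $\Gamma$ is $-1$, of rank $2$.

**Where this stops for general $G$.** Take $R=\Omega_{N_r}$. The bimodule $Y'$ with at least two elements in its support still exists. But the step marked "commutative" breaks: the left and the right action of $R$ on a component are no longer tied to each other by a formula. All we can do is to compare two components. The result (Section 8) is that conjugation by $x=hg^{-1}$ becomes an *inner* automorphism of the quotient ring of $R/P$, for a certain prime $P$. This alone says little: if $x\in N_r$, conjugation by $x$ is already inner on $R$. Two further ideas are needed.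

* *Growth.* By (3), elements of $N_r$ move each other only by $p^{e_r}$-th powers. If $x$ moves elements of $N_r$ by much less divisible amounts, then an inner automorphism cannot imitate $x$ modulo $P$, except along one direction (Section 9).
* *A fixed $K$.* For this we need $r$ large while $x$ stays in a compact set that does not depend on $r$. So we want an open normal subgroup $K$, chosen before $r$, such that $\Omega_K$ is a maximal order; then we can force $x\notin K$. Moreover $K$ must contain the elements to which the growth argument does not apply. These exist: in the Heisenberg example, $\mathrm{Ad}(\exp(aX))-1$ maps $Y$ to $ap^2Z$ and kills $X,Z$, so it has rank one and square zero. All such elements are put into $K$ (Section 7).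

## 4. One-dimensional orbital subgroups and line ideals

**Lemma 4.1.** $\Delta:=\ker\mathrm{Ad}$ centralizes $N$, and $\Delta\cong\mathbb Z_p^a$ for some $a$.

*Proof.* $\mathrm{Ad}(g)=1$ means that $g$ centralizes $N$. So elements of $\Delta$ have finitely many conjugates, and $\Delta$ is torsion-free by Lemma 2.2. Let $\mathfrak z$ be the center of $\mathfrak g$. If $\exp X\in\Delta\cap N$, then $e^{\mathrm{ad}X}=1$ with $\mathrm{ad}X\in p^2\mathrm{End}L$, so $\mathrm{ad}X=0$. So $\Delta\cap N=\exp(\mathfrak z\cap L)\cong\mathbb Z_p^a$; it is central of finite index in $\Delta$. By Schur, $[\Delta,\Delta]$ is finite, hence trivial. So $\Delta$ is an abelian profinite group, torsion-free and virtually $\mathbb Z_p^a$. Its prime-to-$p$ part meets $\Delta\cap N$ trivially, so it is finite, so trivial. Hence $\Delta$ is a finitely generated torsion-free $\mathbb Z_p$-module of rank $a$. ∎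

Let $\log_\Delta:\Delta\to\mathfrak z$, $\log_\Delta\delta=p^{-k}\log(\delta^{p^k})$ for $k\gg0$. It is an injective homomorphism.

**Lemma 4.2.** Let $H$ be orbital with $\dim H=1$. Then $H\cong\mathbb Z_p$, or $H=C\rtimes\langle h\rangle$ where $C\cong\mathbb Z_p$, $h$ has finite order $n\ge2$, $hyh^{-1}=y^\zeta$ for $y\in C$ with $\zeta\in\mathbb Z_p^\times$ of order $n$, and $C$ is normalized by $N_G(H)$.

*Proof.* $H\cap N$ contains an open subgroup isomorphic to $\mathbb Z_p$, and every element of $H\cap N$ has a $p$-power in it. So all logs of elements of $H\cap N$ lie on one line, and $H\cap N$ is an infinite closed subgroup of a copy of $\mathbb Z_p$; thus $H\cap N\cong\mathbb Z_p$. It is normalized by $N_G(H)$. Let $\chi:H\to\mathrm{Aut}(H\cap N)=\mathbb Z_p^\times$ be the conjugation action and $C=\ker\chi$, again normalized by $N_G(H)$.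

$H\cap N$ is central of finite index in $C$, so by Schur the torsion elements of $C$ form a subgroup. It injects into $H/(H\cap N)$, so it is finite; it is normalized by $N_G(H)$, which has finite index. So its elements have finitely many conjugates and it is trivial by Lemma 2.2. Then $[C,C]$, being finite, is trivial. So $C$ is abelian, torsion-free, virtually $\mathbb Z_p$, and $C\cong\mathbb Z_p$ as in the last proof.

$\chi(H)\cong H/C$ is a finite subgroup of $\mathbb Z_p^\times$, hence cyclic, $=\langle\zeta\rangle$ of order $n$. If $n=1$, then $H=C$. Otherwise choose $h$ with $\chi(h)=\zeta$. It acts on $C\cong\mathbb Z_p$ by a scalar which is $\zeta$ on the open subgroup $H\cap N$, so by $\zeta$. Since $h^n\in C$ commutes with $h$, $(h^n)^{\zeta-1}=1$, so $h^n=1$ as $C$ is torsion-free. Thus $h$ has order exactly $n$, $C\cap\langle h\rangle=1$ and $H=C\rtimes\langle h\rangle$. ∎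

**Definition ($F_B$).** For a line ideal $B$ let $F_B/Z_B$ be the largest finite normal subgroup of $G_B/Z_B$.

It exists: $N/Z_B\cong(L/(B\cap L),*)$ is a torsion-free open normal subgroup of $G_B/Z_B$, which every finite normal subgroup meets trivially. So these have bounded order, and the product of two of them is again one. $F_B$ is closed of dimension $1$ and normal in the open subgroup $G_B$, hence orbital; and $G_B/F_B$ has no nontrivial finite normal subgroup.

Example: let $G=\mathbb Z_p^2\rtimes\langle h\rangle$ with $h$ swapping coordinates, $N=\mathbb Z_p^2$, $B$ the line through $(1,-1)$. Then $G_B=G$, and $G/Z_B\cong\mathbb Z_p\times C_2$ via the sum of coordinates. So $F_B=Z_B\rtimes\langle h\rangle$ is the dihedral group of Section 3.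

**Lemma 4.3.** The following are equivalent: (b′) $G$ is not dihedral-free; (c′) some $g\ne1$ of finite order has $\operatorname{rank}(\mathrm{Ad}(g)-1)=1$; (d′) some line ideal $B$ has $F_B\not\cong\mathbb Z_p$.

*Proof.* (b′)⇒(c′). Let $H\not\cong\mathbb Z_p$ be orbital of dimension $1$, $h$ as in Lemma 4.2, $B=\mathbb Q_p\log(H\cap N)$. The group $N\cap N_G(H)$ is open. For $m=\exp X$ in it, $hm^{p^k}h^{-1}m^{-p^k}$ lies in $H$ (as $m$ normalizes $H$) and in $N$; so its log lies in $B$. Dividing by $p^k$ and letting $k\to\infty$, (1) gives $(\mathrm{Ad}(h)-1)X\in B$. Such $X$ span $\mathfrak g$, so $\mathrm{im}(\mathrm{Ad}(h)-1)\subseteq B$, with equality as $\mathrm{Ad}(h)|_B=\zeta\ne1$.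

(c′)⇒(d′). $\mathrm{Ad}(g)$ has finite order, so is semisimple: $\mathfrak g=B\oplus\mathfrak f$ with $\mathrm{Ad}(g)=\zeta\ne1$ on the line $B$ and $1$ on $\mathfrak f$. Then $[\mathfrak f,B]$ lies in the $\zeta$-eigenspace $B$, and $[B,B]=0$; so $B$ is an ideal. $\mathrm{Ad}(g)$ is trivial on $\mathfrak g/B$, so $gng^{-1}n^{-1}\in Z_B$ for $n\in N$ by the second remark on line ideals. So the torsion element $gZ_B$ of $G_B/Z_B$ commutes with $N/Z_B$ and has finitely many conjugates. By Dietzmann these generate a finite normal subgroup, and $g\in F_B$. So $F_B$ has torsion.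

(d′)⇒(b′). $F_B$ is orbital of dimension $1$. ∎

This proves (b)⇔(c) in Theorem 1.1.

## 5. A dihedral orbital subgroup produces a larger order

If the line ideal $B$ is $G$-stable, the computation of Section 3 carries over with $I=\mathfrak aS$, where $\mathfrak a$ is the augmentation ideal of $\Omega_{F_B}$. If $B$ has several conjugates, $\mathfrak aS$ is only a right ideal. (This happens: take $p$ odd and let the signed permutation matrices act on $\mathbb Z_p^2$; the reflections $\mathrm{diag}(-1,1)$ and $\mathrm{diag}(1,-1)$ are conjugate, and $B$ is a coordinate axis.) The remedy is to intersect the conjugate right ideals and to correct the multiplier by a factor.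

**Proposition 5.1.** If $G$ is not dihedral-free, $\Omega_G$ is not a maximal order.

*Proof.* **Step 1: the multiplier over $G_B$.** Let $B$ be as in (d′), $H=F_B=C\rtimes\langle h\rangle$ as in Lemma 4.2, $y$ a generator of $C$, which is normal in $G_B\subseteq N_G(H)$. Put $S_1=\Omega_{G_B}$, $\hat h=\sum_{i=0}^{n-1}h^i$ and $q=(y-1)^{-1}\hat h\in Q$. Let $\mathfrak a=(y-1)\Omega_H+(h-1)\Omega_H$ be the augmentation ideal of $\Omega_H$, and $I_1=\mathfrak aS_1$, a two-sided ideal of $S_1$ since $H\lhd G_B$. We claim $qI_1\subseteq I_1$. First, $q(h-1)=0$. Second,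
$$q(y-1)=\sum_i(y-1)^{-1}(y^{\zeta^i}-1)h^i\in\Omega_H$$
has augmentation $\sum_i\zeta^i=(\zeta^n-1)/(\zeta-1)=0$, since $(y-1)^{-1}(y^a-1)=a+\cdots$. So it lies in $\mathfrak a$.

**Step 2: a two-sided ideal of $S$.** Write $G=\bigsqcup_{i=1}^kg_iG_B$, $g_1=1$. The line ideals $B_i=\mathrm{Ad}(g_i)B$ are distinct. Let $z_1$ generate $Z_B\subseteq H$ and $z_i=g_iz_1g_i^{-1}$, a generator of $\exp(B_i\cap L)\subseteq N\subseteq G_B$. The $z_i$ commute. Put $J_i=g_i\mathfrak aS$ and $I=\bigcap_iJ_i$. Since $g\mathfrak aS=\mathfrak aS$ for $g\in G_B$, left multiplication by $G$ permutes the $J_i$. So the closed right ideal $I$ is stable under left multiplication by $G$, hence two-sided. Since $z_i-1=g_i(z_1-1)g_i^{-1}\in J_i$ and the factors commute, $\prod_i(z_i-1)\in I$; it is nonzero by (Ω1).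

**Step 3: the corrected multiplier.** Let $w'=\prod_{i\ge2}(z_i-1)\in S_1$ and $q_0=w'q$. Then $qI\subseteq qI_1S\subseteq I_1S=J_1$. So $q_0I\subseteq w'I_1S\subseteq I_1S=J_1$, and $q_0I\subseteq w'S\subseteq J_i$ for $i\ge2$. Thus $q_0\in O_l(I)$.

**Step 4: $q_0\notin S$.** Suppose $q_0\in S$. By (Ω2), conjugation by $y-1$ is an automorphism of $S_1$ preserving $(y-1)S_1$, so it induces an automorphism of $\Omega_{G_B/C}$. Put $w''=(y-1)w'(y-1)^{-1}\in S_1$; so $q_0=(y-1)^{-1}w''\hat h$ and
$$w''\hat h\in(y-1)S\cap S_1=(y-1)S_1,$$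
the equality by (Ω4). So $\bar w''\bar{\hat h}=0$ in $\Omega_{G_B/C}$. If $z_i^a\in C$ with $a\in\mathbb Z_p$, then its log lies in $B_i\cap B=0$ for $i\ge2$; so $z_i$ generates a copy of $\mathbb Z_p$ in $G_B/C$. By (Ω1) $\bar w'=\prod_{i\ge2}(\bar z_i-1)$ is regular, hence so is its image $\bar w''$ under the automorphism. But $\bar{\hat h}=\sum\bar h^i\ne0$, as the $\bar h^i$ are distinct: a contradiction. So $O_l(I)\ne S$; apply Lemma 2.1. ∎

## 6. Filtrations with polynomial graded rings

We turn to (b)⇒(a). First we need a supply of maximal orders. A filtration $v$ on a ring $A$ gives the graded ring $\mathrm{gr}A=\bigoplus_nA_n/A_{n+1}$, $A_n=\{a:v(a)\ge n\}$. The *symbol* $\sigma(a)$ of $a\ne0$ is its class in degree $v(a)$. For instance, in $\mathbb F_p[[X]]$ with the $X$-adic filtration, $\sigma(X^2+X^5)$ is the class of $X^2$.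

**Lemma 6.1.** Let $A$ be a noetherian ring with a complete separated filtration $v$ with values in $\mathbb Z_{\ge0}\cup\{\infty\}$, such that $\mathrm{gr}A$ is a polynomial ring over $\mathbb F_p$ on finitely many homogeneous generators. Then

* (i) $A$ is a domain; $v$ extends to a valuation of $U=Q(A)$ with $\mathrm{gr}\,U$ the localization of $\mathrm{gr}A$ at its nonzero homogeneous elements;
* (ii) if $t\in U\setminus A$, there is $r\in A$ with $\sigma(t-r)\notin\mathrm{gr}A$;
* (iii) $A$ is a maximal order.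

*Proof.* (i) $\mathrm{gr}A$ is a domain, so $v(ab)=v(a)+v(b)$, $\sigma(ab)=\sigma(a)\sigma(b)$, and $A$ is a domain, Ore since noetherian. Put $v(ab^{-1})=v(a)-v(b)$. *Well defined:* if $ab^{-1}=cd^{-1}$, choose $bx=dy\ne0$; then $ax=cy$; subtract $v(b)+v(x)=v(d)+v(y)$ from $v(a)+v(x)=v(c)+v(y)$. *Multiplicative:* if $b^{-1}c=c'b'^{-1}$, i.e. $cb'=bc'$, then $ab^{-1}cd^{-1}=ac'(db')^{-1}$ has value $v(a)+v(c')-v(d)-v(b')=v(a)+v(c)-v(b)-v(d)$. *Sums:* common denominators give $v(t+t')\ge\min(v(t),v(t'))$. So $v$ is a valuation of $U$ and $\mathrm{gr}\,U$ is a domain containing $\mathrm{gr}A$. The relation $\sigma(ab^{-1})\sigma(b)=\sigma(a)$ gives the description of $\mathrm{gr}\,U$; it is commutative because $\sigma(a)$ and $\sigma(b)$ commute.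

(ii) If $\sigma(t)\in\mathrm{gr}A$, subtract $r_0\in A$ with $\sigma(r_0)=\sigma(t)$; this raises $v$. If this could always be continued, or reached $0$, then $t=\sum r_i\in A$ by completeness.

(iii) Let $tI\subseteq I$ with $I$ a nonzero ideal, $0\ne a\in I$. For every $r\in A$ with $t'=t-r\ne0$ we have $t'^na\in A$ for all $n$, so $\sigma(t')^n\sigma(a)\in\mathrm{gr}A$ for all $n$. As $\mathrm{gr}A$ is noetherian and integrally closed, $\sigma(t')\in\mathrm{gr}A$. By (ii), $t\in A$. Likewise on the right; apply Lemma 2.1. ∎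

**Lemma 6.2.** Let $M$ be a $\mathbb Z_p$-Lie lattice of rank $d$ with $[M,M]\subseteq p^2M$, viewed as a group under $*$, and $J$ the augmentation ideal of $\Omega_M$.

* (a) The $J$-adic filtration is complete and separated and defines the topology. $\mathrm{gr}\,\Omega_M=\mathbb F_p[X_1,\dots,X_d]$ with $X_i$ in degree $1$; the degree-one part is identified with $M/pM$, the class of $x-1$ being $\bar x$.
* (b) If $K$ is an open subgroup of $(M,*)$, then $\Omega_K$ with the filtration $\Omega_K\cap J^n$ satisfies the hypotheses of Lemma 6.1.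

An example of (b): for $M=\mathbb Z_p^2$ and $K=p\mathbb Z_p\times\mathbb Z_p$ we get $\mathrm{gr}\,\Omega_K=\mathbb F_p[X_1^p,X_2]$. We need (b) since the subgroup $K$ of Section 7 need not be uniform.

*Proof of (a).* **Step 1: spanning.** Let $e_1,\dots,e_d$ be a basis of $M$, $b_i=e_i-1$, $b^\alpha=b_1^{\alpha_1}\cdots b_d^{\alpha_d}$. The $e_i$ generate $M$ topologically, so $J=\sum b_i\Omega_M$: the elements $g$ with $g-1$ in this closed right ideal form a closed subgroup. Hence $J^n=\sum b_iJ^{n-1}$, and as $\Omega_M=\mathbb F_p+J$, $J^n$ is spanned modulo $J^{n+1}$ by the words of length $n$ in the $b_i$. By (2) and (U2) the commutator $[e_i,e_j]$ lies in $p^2M$, so it is a $p^2$-th power and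
$$b_ib_j-b_jb_i=([e_i,e_j]-1)e_je_i\in J^{p^2}\subseteq J^3.$$
So words may be reordered: $J^n=\mathrm{span}\{b^\alpha:|\alpha|=n\}+J^{n+1}$. Hence $J^n$ has finite codimension; being closed, it is open. As $J$ is nilpotent in $\mathbb F_p[M/p^kM]$ (a finite $p$-group), the $J^n$ form a base of neighborhoods of $0$. So the filtration is complete and separated, and each element of $J^n$ is a convergent series $\sum_{|\alpha|\ge n}\lambda_\alpha b^\alpha$.

**Step 2: uniqueness of expansions.** By (U3), the elements $e_1^{x_1}\cdots e_d^{x_d}$ with $0\le x_i<p^k$ represent all cosets of $p^kM$, and there are $p^{kd}$ cosets. Expanding $e_i^{x_i}=(1+b_i)^{x_i}$, the $p^{kd}$ monomials $b^\alpha$ with all $\alpha_i<p^k$ span $\mathbb F_p[M/p^kM]$, so they are a basis of it. The other monomials map to $0$ there, because $b_i^{p^k}=e_i^{p^k}-1$ does. So $\sum\lambda_\alpha b^\alpha=0$ forces $\lambda_\alpha=0$ whenever all $\alpha_i<p^k$; let $k\to\infty$.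

**Step 3: the graded ring.** Hence the $b^\alpha$ with $|\alpha|=n$ are a basis of $J^n/J^{n+1}$, and $\mathrm{gr}\,\Omega_M=\mathbb F_p[X_1,\dots,X_d]$ with $X_i=\sigma(b_i)$. From $xy-1=(x-1)+(y-1)+(x-1)(y-1)$, the map $x\mapsto x-1$ is a homomorphism $M\to J/J^2$; it kills $p$-th powers and maps $e_i$ to $X_i$, so it induces $M/pM\cong J/J^2$.

*Proof of (b).* **Step 1: adapted generators.** $\Omega_K$ is a compact subring of $\Omega_M$, so complete and separated in the induced filtration. Let $V_i\subseteq M/pM$ be the image of $K\cap p^iM$ under $x\mapsto p^{-i}x$. It is a subspace by (U2); $V_i\subseteq V_{i+1}$ (take $p$-th powers), and $V_i=M/pM$ for $i\gg0$. Choose a basis $\bar e_1,\dots,\bar e_d$ of $M/pM$ and integers $i_j\ge0$ such that $V_i$ is spanned by the $\bar e_j$ with $i_j\le i$; and $g_j\in K\cap p^{i_j}M$ such that $e_j:=p^{-i_j}g_j$ lifts $\bar e_j$. Then $e_1,\dots,e_d$ is a basis of $M$ and $g_j=e_j^{p^{i_j}}$. So $b_j':=g_j-1=(e_j-1)^{p^{i_j}}$ has symbol $X_j^{p^{i_j}}$.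

**Step 2: every $k\in K$ has the form $g_1^{x_1}\cdots g_d^{x_d}$, $x_j\in\mathbb Z_p$.** The set of such products is compact, so it suffices to show by induction on $i$ that $k\in g_1^{x_1}\cdots g_d^{x_d}(K\cap p^iM)$ for suitable $x_j$. Let $k=g_1^{x_1}\cdots g_d^{x_d}k'$ with $k'\in K\cap p^iM$. By definition of $V_i$, $k'\equiv\prod_{i_j\le i}g_j^{p^{i-i_j}c_j}$ mod $p^{i+1}M$ for some integers $c_j$. These factors lie in $p^iM$, hence are central modulo $p^{i+1}M$ and can be absorbed into the $g_j^{x_j}$.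

**Step 3: the graded ring.** Let $A'$ be the set of series $\sum\lambda_\alpha b'^\alpha$. It is the image of the compact space $\mathbb F_p^{\mathbb N^d}$ under a continuous linear map, so a closed subspace of $\Omega_K$. Since $g_j^x=\sum_n\binom xnb_j'^n$, Step 2 shows that $A'$ contains $K$; so $A'=\Omega_K$. The symbols $\prod X_j^{p^{i_j}\alpha_j}$ of the $b'^\alpha$ are distinct monomials, so the symbol of a series with not all $\lambda_\alpha$ zero is $\sum\lambda_\alpha\prod X_j^{p^{i_j}\alpha_j}$ over the terms of least degree. Hence $\mathrm{gr}\,\Omega_K=\mathbb F_p[X_1^{p^{i_1}},\dots,X_d^{p^{i_d}}]$, a polynomial ring. ∎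

In particular, Lemma 6.1 applies to $\Omega_{N_r}$ with its augmentation-ideal filtration (take $M=L_r$).

## 7. A fixed open subgroup $K$ containing the unipotent rank-one elements

**Lemma 7.1.** There is an open normal subgroup $K$ of $G$ such that $\Omega_K$ is a domain and a maximal order, $\Delta\subseteq K$, and $K$ contains every $g\in G$ with $\operatorname{rank}(\mathrm{Ad}(g)-1)\le1$ and $(\mathrm{Ad}(g)-1)^2=0$.

The idea: replace $L$ by a lattice $\Lambda$ stretched along the nilradical, so that the unipotent elements in question become congruent to $1$ modulo $p^2$; then embed $K$ as an open subgroup in some $(M,*)$, to use Lemma 6.2(b).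

*Proof.* **Step 1: definition of $K$.** Let $\mathfrak n$ be the nilradical of $\mathfrak g$, $\mathfrak c_0=\mathfrak g$, $\mathfrak c_{i+1}=[\mathfrak n,\mathfrak c_i]$. This is a descending chain of $\mathrm{Ad}(G)$-stable ideals, eventually $0$ (as $\mathfrak c_1\subseteq\mathfrak n$ and $\mathfrak n$ is nilpotent). Let $\Lambda=\sum_ip^{-2i}(L\cap\mathfrak c_i)$, an $\mathrm{Ad}(G)$-stable lattice, and
$$K=\{g\in G:(\mathrm{Ad}(g)-1)\Lambda\subseteq p^2\Lambda\},$$
an open normal subgroup containing $\Delta$. (Heisenberg example: $\mathfrak n=\mathfrak g$, $\mathfrak c_1=\mathbb Q_pZ$, $\mathfrak c_2=0$, and $\Lambda$ has basis $X,Y,p^{-2}Z$. The operator $Y\mapsto Z$, $X,Z\mapsto0$ maps $\Lambda$ into $p^2\Lambda$, but does not map $L$ into $p^2L$.)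

**Step 2: $K$ contains the stated elements.** Let $\nu=\mathrm{Ad}(g)-1$, $\nu^2=0$, rank $\le1$; $m=|G/N|$, $g^m=\exp X$ with $X\in L$. Then $e^{\mathrm{ad}X}=1+m\nu$, and since $\mathrm{ad}X\in p^2\mathrm{End}(L)$, $\mathrm{ad}X=\log(1+m\nu)=m\nu$. Let $\mathfrak r$ be the radical of $\mathfrak g$, $\bar X$ the image of $X$ in the semisimple algebra $\mathfrak g/\mathfrak r$, $\kappa$ its Killing form. $\mathrm{ad}\bar X$ has rank $\le1$. Since $\kappa$ is nondegenerate, this rank is that of the form $(a,b)\mapsto\kappa([\bar X,a],b)=\kappa(\bar X,[a,b])$, which is alternating. So the rank is even, hence $0$, and $\bar X=0$, i.e. $X\in\mathfrak r$. As $[\mathfrak g,\mathfrak r]\subseteq\mathfrak n$ (Bourbaki, Lie I §5), $\mathbb Q_pX+\mathfrak n$ is an ideal. Its elements are ad-nilpotent on $\mathfrak g$: on each $\mathfrak c_i/\mathfrak c_{i+1}$, $\mathfrak n$ acts as $0$ and $X$ nilpotently. By Engel this ideal is nilpotent, so $X\in\mathfrak n$. So $\nu=\mathrm{ad}(X/m)$ maps $\mathfrak c_i$ into $\mathfrak c_{i+1}$;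 it also preserves $L$. Hence $\nu\,p^{-2i}(L\cap\mathfrak c_i)\subseteq p^2\cdot p^{-2(i+1)}(L\cap\mathfrak c_{i+1})$, so $\nu\Lambda\subseteq p^2\Lambda$ and $g\in K$.

**Step 3: $\Delta$ is central in $K$.** For $g\in K$, $\mathrm{Ad}(g)|_{\mathfrak z}$ has finite order ($N$ acts trivially on $\mathfrak z$) and lies in the torsion-free group $1+p^2\mathrm{End}(\Lambda\cap\mathfrak z)$, so it is $1$. For $\delta\in\Delta$ then $\log_\Delta(g\delta g^{-1})=\mathrm{Ad}(g)\log_\Delta\delta=\log_\Delta\delta$, and $g\delta g^{-1}=\delta$.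

**Step 4: a target group $\mathcal H$.** Let $M'=\{Y\in\mathfrak g:\mathrm{ad}(Y)\Lambda\subseteq p^2\Lambda\}$. It contains $\mathfrak z$ and spans $\mathfrak g$, and $M'/\mathfrak z$ embeds in $p^2\mathrm{End}\Lambda$; so $M'=M_1\oplus\mathfrak z$ with $M_1$ a finitely generated free $\mathbb Z_p$-module. For $Y,Y'\in M'$, $\mathrm{ad}[Y,Y']\in p^4\mathrm{End}\Lambda$, so $[Y,Y']\in p^2M'=p^2M_1\oplus\mathfrak z$. As $[M',M']=[M_1,M_1]$ spans a finitely generated module, there is a lattice $\Gamma_0\subset\mathfrak z$ with $[M',M']\subseteq p^2(M_1+\Gamma_0)$. For each lattice $\Gamma\supseteq\Gamma_0$ of $\mathfrak z$ the lattice $M_\Gamma=M_1+\Gamma$ satisfies $[M_\Gamma,M_\Gamma]\subseteq p^2M_\Gamma$. Put $\mathcal H=\bigcup_\Gamma(M_\Gamma,*)$, with underlying set $M'$, and $\mathrm{Ad}_{\mathcal H}(Y)=e^{\mathrm{ad}Y}$. By (U1) $Y*Y'*(-Y)=\mathrm{Ad}_{\mathcal H}(Y)Y'$, so $\mathrm{Ad}_{\mathcal H}$ is a homomorphism ($M'$ spans $\mathfrak g$). Also $\mathfrak z$ is central and $Y*z=Y+z$ for $z\in\mathfrak z$.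 As $\mathrm{ad}Y\in p^2\mathrm{End}\Lambda$, $e^{\mathrm{ad}Y}=1$ only if $\mathrm{ad}Y=0$: $\ker\mathrm{Ad}_{\mathcal H}=\mathfrak z$.

Every $\mathrm{Ad}(g)$, $g\in K$, is in the image of $\mathrm{Ad}_{\mathcal H}$: with $g^m=\exp X$ as before, $\log\mathrm{Ad}(g)\in p^2\mathrm{End}\Lambda$ and $m\log\mathrm{Ad}(g)=\log e^{\mathrm{ad}X}=\mathrm{ad}X$ (the last equality from $\mathrm{ad}X\in p^2\mathrm{End}L$). So $X/m\in M'$ and $\mathrm{Ad}(g)=\mathrm{Ad}_{\mathcal H}(X/m)$.

**Step 5: lifting $\mathrm{Ad}|_K$ to a homomorphism $\iota:K\to\mathcal H$.** The element $X/m$ depends on choices only up to the center, but the choices need not be multiplicative; we correct them by Schur's theorem. Choose $s$ with $N_s\subseteq K$, $L_s\subseteq M_{\Gamma_0}$. The map $j:N_s\to\mathcal H$, $\exp X\mapsto X$, is an injective homomorphism with $\mathrm{Ad}_{\mathcal H}\circ j=\mathrm{Ad}$. Let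
$$\mathcal Y=\{(g,h)\in K\times\mathcal H:\mathrm{Ad}(g)=\mathrm{Ad}_{\mathcal H}(h)\},\qquad\mathcal N=\{(n,j(n)):n\in N_s\}.$$
By Step 4 the projection $\mathcal Y\to K$ is onto. For $(g,h)\in\mathcal Y$, $h*j(n)*h^{-1}=\mathrm{Ad}(g)j(n)=j(gng^{-1})$, so $\mathcal N\lhd\mathcal Y$. By Step 3, $\Delta\times\mathfrak z$ is a central subgroup of $\mathcal Y$. If $(g,h)\in\mathcal Y$ has $g\in N_s\Delta$, then modulo $\mathcal N$ we may take $g\in\Delta$, and then $h\in\ker\mathrm{Ad}_{\mathcal H}=\mathfrak z$. So $\mathcal Y/\mathcal N(\Delta\times\mathfrak z)\cong K/N_s\Delta$ is finite, of order $m'$ say, and $\mathcal Y/\mathcal N$ is center-by-finite. Let $\mathcal Y_0$ be the preimage of its torsion subgroup.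

*$\mathcal Y_0\to K$ is onto.* Given $(g,h)\in\mathcal Y$, $(g,h)^{m'}=(n\delta,j(n)*z)$ with $n\in N_s$, $\delta\in\Delta$, $z\in\mathfrak z$. Replacing $h$ by $h*z'$ changes $z$ to $z+m'z'$; choose $z'\in\mathfrak z$ with $z+m'z'=\log_\Delta\delta$. As $(\delta,\log_\Delta\delta)$ is central with a $p$-power in $\mathcal N$, $(g,h*z')\in\mathcal Y_0$.

*$\mathcal Y_0\to K$ is injective.* An element of the kernel is $(1,z)$ with $z\in\mathfrak z$, and $(1,kz)\in\mathcal N$ for some $k\ge1$ gives $z=0$.

So $\mathcal Y_0$ is the graph of a homomorphism $\iota:K\to\mathcal H$ with $\iota|_{N_s}=j$.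

**Step 6: conclusion.** If $\iota(g)=0$, then $\mathrm{Ad}(g)=1$, so $g\in\Delta$, and $(g^k,0)\in\mathcal N$ for some $k\ge1$ forces $g^k=1$, so $g=1$ by Lemma 4.1. The image $\iota(K)$ is a finite union of cosets of $j(N_s)=L_s$, so it lies in some $M:=M_\Gamma$, in which $L_s$ is open. So $\iota$ is an isomorphism of topological groups from $K$ onto an open subgroup of $(M,*)$, where $[M,M]\subseteq p^2M$. By Lemmas 6.2(b) and 6.1, $\Omega_K$ is a domain and a maximal order. ∎

## 8. From a larger order to an inner automorphism modulo a prime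

Fix $K$ as in Lemma 7.1 and $r$ with $N_r\subseteq K$. Put $R=\Omega_{N_r}$, $U=Q(R)$, a division ring. By Lemma 2.3, $Q=\bigoplus_{g\in G/N_r}Ug$ and $Q_K:=Q(\Omega_K)=\bigoplus_{g\in K/N_r}Ug\subseteq Q$. By Lemma 6.1, $R$ is a maximal order.

**Proposition 8.1.** Let $I\ne0$ be an ideal of $S$ with $T=O_l(I)\ne S$. Then there are a nonzero prime $P$ of $R$ with $P^*:=\{q\in U:qP\subseteq R\}\ne R$, an element $x\in G\setminus K$ with $xPx^{-1}=P$, and $t\in T\setminus S$ with $Pt\subseteq S$, such that the automorphism $\varphi$ of $D:=Q(R/P)$ induced by conjugation by $x$ is inner.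

*Proof.* By Lemma 2.3, $I_0:=I\cap R\ne0$; it is a $G$-stable ideal of $R$.

**Step 1: duals are two-sided.** In Section 3 we used fractional ideals $\delta^{-1}R$; this step replaces them. Let $A_1$ be a nonzero ideal of $R$. Then
$$A_1^*:=\{q\in U:qA_1\subseteq R\}=\{q\in U:A_1q\subseteq R\}:$$
if $qA_1\subseteq R$ then $A_1qA_1\subseteq A_1$, so $A_1q\subseteq O_l(A_1)=R$; conversely use $O_r(A_1)=R$. So $A_1^*$ is an $R$-$R$-bimodule, finitely generated on both sides, since $A_1^*a$ and $aA_1^*$ lie in $R$ for $0\ne a\in A_1$. Now let $R\subseteq C\subseteq A_1^*$ be a sub-bimodule. As $1\in C$, $O_l(C):=\{q:qC\subseteq C\}\subseteq C\subseteq A_1^*$. So $O_l(C)$ is a ring containing $R$ with $O_l(C)a\subseteq R$, and $O_l(C)=R$ because $R$ is a maximal order. Likewise $O_r(C)=R$. As before, $C^*:=\{q:qC\subseteq R\}=\{q:Cq\subseteq R\}$; it is an ideal of $R$, since $1\in C$.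

**Step 2: $T$ meets each coset of $K$ in $S$.** If $t=\sum u_gg\in T$, then $tI_0\subseteq S$ and $gI_0=I_0g$ give $u_gI_0\subseteq R$; so $T\subseteq\bigoplus I_0^*g$. The ring $T\cap Q_K\supseteq\Omega_K$ satisfies $(T\cap Q_K)a\subseteq S\cap Q_K=\Omega_K$ for $0\ne a\in I_0$. As $\Omega_K$ is a maximal order, $T\cap Q_K=\Omega_K$. Hence $T\cap Q_Kg=\Omega_Kg\subseteq S$ for all $g\in G$.

**Step 3: choice of $P$, $x$, $t$.** Let $Y=T/S\subseteq\bigoplus_g(I_0^*/R)g$, a nonzero $R$-$R$-bimodule. Choose a nonzero sub-bimodule $Y'$ with minimal support in $G/N_r$. For $g$ in the support the projection $\pi_g$ is injective on $Y'$. The support is not inside one coset of $K$: otherwise, after subtracting elements of $S$, elements of $Y'$ would have representatives in $T\cap Q_Kg\subseteq S$. So it contains $g,h$ with $x:=hg^{-1}\notin K$.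

Choose a nonzero sub-bimodule $Y''\subseteq Y'$ with left annihilator $P$ in $R$ maximal. $P$ is prime: if $B_1B_2\subseteq P$ with ideals $B_1,B_2\supsetneq P$, then $0\ne B_2Y''\subseteq Y''$ has left annihilator $\supseteq B_1\supsetneq P$, contradicting maximality. By Step 1, $I_0I_0^*\subseteq R$, so $P\supseteq I_0\ne0$. Any $t\in T\setminus S$ representing an element of $Y''$ satisfies $Pt\subseteq S$.

Write $\pi_g(Y'')=(C_g/R)g$, $\pi_h(Y'')=(C_h/R)h$ with sub-bimodules $R\subsetneq C_g,C_h\subseteq I_0^*$. Since $\pi_g,\pi_h$ are injective, Step 1 gives $P=C_g^*=C_h^*$, and this is both the left and the right annihilator of $M_g:=C_g/R$ and of $M_h:=C_h/R$. From $PC_g,PC_h\subseteq R$ we get $C_g,C_h\subseteq P^*$; so $P^*\ne R$. The bimodule isomorphism $\pi_h\pi_g^{-1}$ has the form $\mu g\mapsto\theta(\mu)h$ with $\theta:M_g\to M_h$ bijective and left $R$-linear. As $\mu gs=\mu(gsg^{-1})g$, right linearity reads $\theta(\mu\,gsg^{-1})=\theta(\mu)\,hsh^{-1}$, i.e.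
$$\theta(\mu s)=\theta(\mu)\varphi(s),\qquad\varphi(s)=xsx^{-1}.$$
Comparing right annihilators, $\varphi(P)=P$.

**Step 4: $M=P^*/R$ is torsion-free on both sides over $\bar R=R/P$.** $M$ is an $\bar R$-$\bar R$-bimodule, finitely generated on both sides. Let $C'/R$ be its left torsion part, a sub-bimodule. It is finitely generated on the right, so by the left Ore condition it is killed on the left by one regular $c\in\bar R$. Suppose $C'\ne R$ and let $B':=C'^*\supseteq P$. Then $B'(C'P)\subseteq RP=P$, with $C'P\subseteq R$ an ideal. If $C'P\subseteq P$, then $C'\subseteq O_l(P)=R$, false. So $B'\subseteq P$. But a lift of $c$ lies in $B'\setminus P$: a contradiction. The right torsion part is treated in the same way, since $C'^*$ is two-sided.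

**Step 5: the bimodule $E$ over $D$.** Let $E=D\otimes_{\bar R}M\supseteq M$, of finite length over $D$, and nonzero. Right multiplication by a regular element of $\bar R$ is injective and left $D$-linear on $E$, hence bijective. So $E$ is a $D$-$D$-bimodule. For a sub-bimodule $M_0\subseteq M$ the same argument on $DM_0$ shows that $DM_0$ is a sub-bimodule of $E$. Likewise $MD\subseteq E$ has finite length as a right $D$-module; left multiplication by a regular element of $\bar R$ is injective and right $D$-linear on it, hence bijective. So $MD$ is left $D$-stable, and $MD=E$. Since $M$ is right torsion-free, $M\otimes_{\bar R}D\to E$ is an isomorphism.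

**Step 6: $D=\mathrm{End}(E_D)$.** For $\pi\in P$ let $\rho_\pi:M\to\bar R$, $q\mapsto q\pi$, and $\lambda_\pi:M\to\bar R$, $q\mapsto\pi q$. These are well defined, as $R\pi,\pi R\subseteq P$, and extend to left, resp. right, $D$-linear maps $E\to D$. We have
$$\rho_\pi(\xi)\xi'=\xi\lambda_\pi(\xi')\qquad(\xi,\xi'\in E):$$
on $M$ this is $(q\pi)q'=q(\pi q')$; extend by left linearity in $\xi$ ($E=DM$), then by right linearity in $\xi'$ ($E=MD$). Now $\mathfrak T=\sum_\pi\rho_\pi(E)$ is a left ideal of $D$, right $\bar R$-stable because $\rho_\pi(\xi)r=\rho_{\pi r}(\xi)$, hence by finite length right $D$-stable. It is nonzero, since $P^*P\subseteq P$ would give $P^*\subseteq O_l(P)=R$. As $D$ is simple, $1=\sum\rho_{\pi_i}(\xi_i)$, whence $\xi'=\sum\xi_i\lambda_{\pi_i}(\xi')$ for all $\xi'$. For $f\in\mathrm{End}(E_D)$,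
$$f(\xi')=\sum f(\xi_i)\lambda_{\pi_i}(\xi')=\Big(\sum\rho_{\pi_i}(f(\xi_i))\Big)\xi'.$$
So $D\to\mathrm{End}(E_D)$ by left multiplication is onto; it is injective as $D$ is simple and $E\ne0$.

**Step 7: $E=\varepsilon D$ with a twist.** Write $D\cong M_n(D_0)$ with $D_0$ the endomorphism (division) ring of the simple right $D$-module, and let $k$ be the length of $E_D$. Then $M_n(D_0)\cong\mathrm{End}(E_D)\cong M_k(D_0)$, so $k=n$ and $E_D\cong D_D$. Thus $E=\varepsilon D$ with $\varepsilon$ a free generator, and $r\varepsilon=\varepsilon\alpha(r)$ for a ring homomorphism $\alpha:D\to D$. It is the composite of the isomorphism $D\to\mathrm{End}(E_D)$ with the isomorphism $\mathrm{End}(E_D)\to D$, $f\mapsto a$ where $f(\varepsilon)=\varepsilon a$. So $\alpha$ is an automorphism. Moreover $E$ is a simple bimodule: a sub-bimodule is $\varepsilon\mathfrak b$ with $\mathfrak b$ a right ideal such that $\alpha(D)\mathfrak b=D\mathfrak b\subseteq\mathfrak b$, so $\mathfrak b=0$ or $D$.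

**Step 8: $\varphi$ is inner.** $M_g,M_h$ are nonzero sub-bimodules of $M$, so $DM_g=DM_h=E$, and $\theta$ extends to a left $D$-linear bijection $\theta:E\to E$. It satisfies $\theta(\xi s)=\theta(\xi)\varphi(s)$ for $s\in\bar R$, hence for $s\in D$. Put $\theta(\varepsilon)=\varepsilon u$. Then
$$\varepsilon u\varphi(\alpha(s))=\theta(\varepsilon\alpha(s))=\theta(s\varepsilon)=s\varepsilon u=\varepsilon\alpha(s)u.$$
As $\alpha$ is onto, $u\varphi(b)=bu$ for all $b\in D$. As $\theta$ is onto, $E=\varepsilon u\varphi(D)=\varepsilon uD$, so $uD=D$ and $u$ is a unit. ∎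

## 9. Growth modulo $P$

Let $P,x,\varphi,D$ be as in Proposition 8.1, and $e=e_r$. Replacing $u$ by $u^{-1}$, we write $\varphi(b)=ubu^{-1}$. Put $\bar R=R/P$, $\mathfrak m$ the augmentation ideal of $R$, $\bar{\mathfrak m}$ its image in $\bar R$, with $\bar{\mathfrak m}^n=\bar R$ for $n\le0$. By Lemma 6.2, $\mathrm{gr}R=\mathbb F_p[X_1,\dots,X_d]$ with degree-one part $L_r/pL_r$ (the class of $\exp Y-1$ is $\bar Y$), and $\mathrm{gr}\bar R=\mathrm{gr}R/\mathrm{gr}P$ for the $\bar{\mathfrak m}$-adic filtration. $\bar R$ is complete and separated, as $P$ is closed. Let $\ell(n)=\dim_{\mathbb F_p}\bar R/\bar{\mathfrak m}^n$.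

The next lemma says that $P$ is "of height one" as far as growth can see.

**Lemma 9.1.** There is an irreducible homogeneous $f\in\mathrm{gr}R$ with $0\ne\mathrm{gr}P\subseteq\mathfrak q:=(f)$. For $n\gg0$, $\ell(n)$ is a polynomial in $n$ of degree exactly $d-1$.

*Proof.* Take $q\in P^*\setminus R$. By Lemma 6.1(ii), subtracting an element of $R$, we may assume $\sigma(q)\notin\mathrm{gr}R$. Write $\sigma(q)=g_1/g_2$ in lowest terms, with $g_1,g_2$ homogeneous. For $0\ne\pi\in P$, $q\pi\in R$ gives $\sigma(q)\sigma(\pi)\in\mathrm{gr}R$, so $g_2\mid\sigma(\pi)$. Let $f$ be an irreducible factor of the nonunit $g_2$. For the second claim take $0\ne g\in\mathrm{gr}P$ homogeneous: $\mathrm{gr}\bar R$ is a quotient of $\mathrm{gr}R/(g)$ and has the quotient $\mathrm{gr}R/(f)$. The sums of dimensions in degrees $<n$ of both are polynomials of degree $d-1$ for $n\gg0$, and $\ell(n)$ is a polynomial for $n\gg0$ by Hilbert. ∎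

**Lemma 9.2.** For regular $s\in\bar R$ there is $c(s)\ge0$ such that $rs\in\bar{\mathfrak m}^n$ or $sr\in\bar{\mathfrak m}^n$ implies $r\in\bar{\mathfrak m}^{n-c(s)}$.

*Proof.* The ideal $\mathrm{gr}(\bar Rs)$ of $\mathrm{gr}\bar R$ is generated by the symbols of finitely many $r_is$, of degrees $d_i$. If $z\in\bar Rs\cap\bar{\mathfrak m}^n$ has degree $n'\ge n$, there are $a_i\in\bar{\mathfrak m}^{n'-d_i}$ with $z-\sum a_ir_is\in\bar Rs\cap\bar{\mathfrak m}^{n'+1}$. By successive approximation and completeness, $z=\sum a_ir_is$ with $a_i\in\bar{\mathfrak m}^{n-d_i}$. If $z=rs$, then $r=\sum a_ir_i\in\bar{\mathfrak m}^{n-\max d_i}$. Symmetrically on the other side; take the larger constant. ∎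

**Lemma 9.3.** For regular $s$, $\mathrm{gr}(\bar Rs)\not\subseteq\bar{\mathfrak q}$ and $\mathrm{gr}(s\bar R)\not\subseteq\bar{\mathfrak q}$, where $\bar{\mathfrak q}=\mathfrak q/\mathrm{gr}P$.

*Proof.* By Lemma 9.2, $\{r:rs\in\bar{\mathfrak m}^n\}\subseteq\bar{\mathfrak m}^{n-c(s)}$, so $\dim(\bar Rs+\bar{\mathfrak m}^n)/\bar{\mathfrak m}^n\ge\ell(n-c(s))$. Hence $\dim\bar R/(\bar Rs+\bar{\mathfrak m}^n)\le\ell(n)-\ell(n-c(s))$, which is $O(n^{d-2})$, and is $0$ for large $n$ if $d=1$. If $\mathrm{gr}(\bar Rs)\subseteq\bar{\mathfrak q}$, this dimension is at least $\sum_{i<n}\dim(\mathrm{gr}R/\mathfrak q)_i\ge\kappa n^{d-1}$ for large $n$, with $\kappa>0$: a contradiction. Similarly on the other side. ∎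

**The commutator identity.** Write $u=s^{-1}a=bt^{-1}$ with $s,a,b,t\in\bar R$ regular (this $t$ is not the $t$ of Proposition 8.1); then $at=sb$. For $n\in N_r$, $\varphi(n)u=un$ gives $s\varphi(n)b=s\varphi(n)ut=sunt=ant$. So
$$s(\varphi(n)-n)b=ant-snb=[a,n]t-[s,n]b,\tag{4}$$
where the terms $nat$ and $nsb$ cancel. The left side measures how far $x$ moves $n$; the right side how far $N_r$ moves $n$. We now use (4) twice.

**Lemma 9.4.** Suppose $d\ge2$ and the second elementary divisor of $\mathrm{Ad}(x)-1$ on $L$ is $p^{j_2}$ with $j_2<\infty$. Then $j_2>e-2$.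

*Proof.* Suppose $j_2\le e-2$.

**Step 1: the left side of (4) is large.** The elementary divisors on $L_r=p^rL$ are the same. So there is a basis $\varepsilon_1,\dots,\varepsilon_d$ of $L_r$ with $(\mathrm{Ad}(x)-1)L_r=\bigoplus p^{j_i}\mathbb Z_p\varepsilon_i$, $j_1\le j_2\le\cdots$ (with $p^\infty=0$). $\mathfrak q=(f)$ contains at most a line of linear forms, so $\bar\varepsilon_i\notin\mathfrak q$ for some $i\in\{1,2\}$; this is where rank $\ge2$ enters. Put $j=j_i\le e-2$, choose $X\in L_r$ with $(\mathrm{Ad}(x)-1)X=p^j\varepsilon_i$, and let $m=\exp X$, $n_k=m^{p^k}$. Then $\varphi(n_k)n_k^{-1}$ is the image of $(xmx^{-1})^{p^k}m^{-p^k}=\exp(Y_k)$, and by (1) $p^{-k}Y_k\to\mathrm{Ad}(x)X-X=p^j\varepsilon_i$. So for $k\gg0$, $Y_k=p^{k+j}Y_k'$ with $Y_k'\equiv\varepsilon_i$ mod $pL_r$, and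
$$\varphi(n_k)-n_k=(y_k'-1)^{p^{k+j}}n_k,\qquad y_k'=\exp Y_k',\qquad\sigma(y_k'-1)=\bar\varepsilon_i\notin\mathfrak q.$$
By Lemma 9.3 choose $w_1,w_2\in\bar R$ such that $c=w_1s$ and $c'=bw_2$ have symbols outside $\bar{\mathfrak q}$, of degrees $v(c),v(c')$. As $\bar{\mathfrak q}$ is prime, the product of symbols is not in $\bar{\mathfrak q}$, so nonzero, and $c(\varphi(n_k)-n_k)c'$ has degree exactly $v(c)+v(c')+p^{k+j}$.

**Step 2: the right side of (4) is small.** For $n\in N_r$, $\log(mnm^{-1})=e^{\mathrm{ad}X}\log n\equiv\log n$ mod $p^eL_r$ by (3) and (2). So $[m,n]\in\exp(p^eL_r)=N_r^{p^e}$ and $mn-nm=([m,n]-1)nm\in\mathfrak m^{p^e}$. Hence the derivation $\mathrm{ad}(m)$ maps $R$ into $\mathfrak m^{p^e}$, and $\mathfrak m^i$ into $\mathfrak m^{i+\rho}$ with $\rho=p^e-1$. In characteristic $p$, $\mathrm{ad}(n_k)=\mathrm{ad}(m)^{p^k}$, so $[a,n_k],[s,n_k]\in\bar{\mathfrak m}^{p^k\rho}$. Multiplying (4) by $w_1$ on the left and $w_2$ on the right, $c(\varphi(n_k)-n_k)c'\in\bar{\mathfrak m}^{p^k\rho}$.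

**Step 3: comparison.** So $v(c)+v(c')+p^{k+j}\ge p^k(p^e-1)$ for all large $k$. Dividing by $p^k$ and letting $k\to\infty$, $p^j\ge p^e-1\ge p^{j+2}-1$, which is false. ∎

**Lemma 9.5.** Let $B$ be a line ideal with $\mathrm{Ad}(x)|_B=\eta\ne1$ and $j:=v_p(\eta-1)<e$. Let $y=\exp(Y_0)$, where $B\cap L_r=\mathbb Z_pY_0$. Then $y-1\in P$.

*Proof.* If $d=1$, $R=\mathbb F_p[[y-1]]$ and $P=(y-1)$. Let $d\ge2$, $w=y-1$.

**Step 1: $w$ would be regular and normal modulo $P$.** $\overline{\langle y\rangle}$ is normal in $N_r$, so $wR=Rw$ by (Ω2). Suppose $w\notin P$. Its image in $\bar R$, again written $w$, is a nonzero normal element of a prime ring, hence regular: $wr=0$ gives $w\bar Rr=\bar Rwr=0$, so $r=0$; similarly on the other side.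

**Step 2: both sides of (4) for $n=y^{p^k}$.** For $n\in N_r$, $nyn^{-1}=y^{\chi(n)}$ with $\chi(n)\equiv1$ mod $p^e$, by (3) and (2), since $[L_r,Y_0]\subseteq p^eL_r\cap B=p^e\mathbb Z_pY_0$. Therefore, by (Ω3),
$$y^{p^k}n-ny^{p^k}=(y^{p^k(1-\chi(n))}-1)ny^{p^k}\in w^{p^{k+e}}R,$$
and so $[\bar R,y^{p^k}]\subseteq w^{p^{k+e}}\bar R$. Also, since $xyx^{-1}=y^\eta$, $\varphi(y^{p^k})-y^{p^k}=(y^{p^k(\eta-1)}-1)y^{p^k}=w^{p^{k+j}}\omega_k$ with $\omega_k$ a unit of $\mathbb F_p[[w]]$. By (4), $s\,w^{p^{k+j}}\omega_kb\in w^{p^{k+e}}\bar R$. Put $\tau_k(s)=w^{-p^{k+j}}sw^{p^{k+j}}$; $\tau_k$ is an automorphism of $\bar R$, preserving the unique maximal ideal $\bar{\mathfrak m}$, hence all $\bar{\mathfrak m}^n$. Moving $w^{p^{k+j}}$ to the left and canceling it,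
$$z_k:=\tau_k(s)\omega_kb\in w^{i_k}\bar R,\qquad i_k=p^{k+e}-p^{k+j}\to\infty.$$

**Step 3: growth.** If $z_kr\in\bar{\mathfrak m}^n$, then $s\,\tau_k^{-1}(\omega_kbr)\in\bar{\mathfrak m}^n$, so $\omega_kbr\in\bar{\mathfrak m}^{n-c(s)}$ and $r\in\bar{\mathfrak m}^{n-C}$ with $C=c(s)+c(b)$ independent of $k$. So $\dim\bar R/(z_k\bar R+\bar{\mathfrak m}^n)\le\ell(n)-\ell(n-C)$. On the other hand $w^i\bar{\mathfrak m}^{n-i}\subseteq\bar{\mathfrak m}^n$ gives $\dim\bar R/(w^i\bar R+\bar{\mathfrak m}^n)\ge\ell(n)-\ell(n-i)$. As $z_k\bar R\subseteq w^{i_k}\bar R$, we get $\ell(n-C)\le\ell(n-i_k)$ for all $n$. As $d\ge2$, $\ell$ is eventually strictly increasing, so $i_k\le C$ for all $k$: a contradiction. ∎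

## 10. In a dihedral-free group, $Z_B$ contributes no torsion to $T/S$

Lemma 9.5 will leave us with $t\in T\setminus S$ killed modulo $S$ by some $y-1$, $y\in Z_B$. That is what happens in Section 5, where $(y-1)q_0\in S$. The next result excludes it when $F_B\cong\mathbb Z_p$.

**Proposition 10.1.** Let $G$ be dihedral-free, $B$ a line ideal, $I\ne0$ an ideal of $S$, $T=O_l(I)$. If $1\ne z\in Z_B$, $t\in T$ and $(z-1)t\in S$, then $t\in S$.

*Proof.* $F:=F_B$ is orbital of dimension one, so $F\cong\mathbb Z_p$; let $y$ be a generator. Put $G_1=G_B$, $S_1=\Omega_{G_1}$ and $\bar A=S_1/(y-1)S_1=\Omega_{G_1/F}$. By (Ω5) $\bar A$ is *prime*; this is the key point. $y-1$ is normal in $S_1$ and a unit of $Q$. Write $S=\bigoplus_cS_1c$ with one representative $c=1$; so $S/(y-1)S=\bigoplus_c\bar Ac$.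

**Step 1: reduction to $(y-1)t\in S$.** Suppose $t\notin S$. By (Ω3), $z-1=(y-1)^{p^k}\cdot$unit in $\Omega_F$ for some $k$, so $(y-1)^{p^k}t\in S$. Replacing $t$ by some $(y-1)^it\in T$, we may assume $t\notin S$, $(y-1)t\in S$. Let
$$\mathfrak l=\{s\in S:(y-1)^{-1}s\in T\},$$
a right ideal of $S$ containing $(y-1)S$, strictly since $(y-1)t\in\mathfrak l$. It is a left $S_1$-submodule, because for $a\in S_1$, $(y-1)^{-1}a=a'(y-1)^{-1}$ with $a'\in S_1$.

**Step 2: $\mathfrak l$ contains an element of $S_1$ that is regular modulo $y-1$.** Take $\ell=\sum a_cc\in\mathfrak l\setminus(y-1)S$. Multiplying on the right by an element $c^{-1}$, we may assume $a_1\notin(y-1)S_1$. Now kill the other components. Let $y_0$ generate $Z_B$. For $c\ne1$ put $w_c=c^{-1}y_0c-1\in\Omega_N\subseteq S_1$. The line ideals $\mathrm{Ad}(c^{-1})B$ are distinct, so the $w_c$ commute. In $\ell\prod_{c\ne1}w_c$ the $c$-component for $c\ne1$ lies in $(y-1)S$: $a_cc\,w_c=a_c(y_0-1)c\in(y-1)S_1c$, as $y_0\in F$, and the remaining factors lie in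 $\Omega_N$, with $c\,\Omega_N=\Omega_Nc$. The $1$-component has image $\bar a_1\prod\bar w_c$ in $\bar A$. This is nonzero by (Ω1): no nontrivial $\mathbb Z_p$-power of $c^{-1}y_0c$ lies in $F$, as $\mathrm{Ad}(c^{-1})B\ne B$. So $(\mathfrak l/(y-1)S)\cap\bar A$ is a nonzero two-sided ideal of the prime noetherian ring $\bar A$ and contains a regular element. Since $\mathfrak l\supseteq(y-1)S$, there is $s\in S_1\cap\mathfrak l$ with $\bar s$ regular in $\bar A$, and $t_1=(y-1)^{-1}s\in T$.

**Step 3: contradiction with $t_1I\subseteq I$.** First, $\bigcap_m(y-1)^mS=0$: for each open normal $W\le G$ the image of $y$ in $G/W$ has order a power $p^k$, so $(y-1)^{p^k}$ dies in $\mathbb F_p[G/W]$. So there is $m\ge1$ with $I\subseteq(y-1)^{m-1}S$, $I\not\subseteq(y-1)^mS$, and $(y-1)^{m-1}b\in I$ with $b\notin(y-1)S$. Then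
$$t_1(y-1)^{m-1}b=(y-1)^{m-2}s'b,\qquad s'=(y-1)^{-(m-1)}s(y-1)^{m-1}\in S_1.$$
Conjugation by $y-1$ induces an automorphism of $\bar A$, so $s'$ is again regular modulo $(y-1)S_1$. Write $b=\sum b_cc$; some $\bar b_c\ne0$, so $\bar s'\bar b_c\ne0$ and $s'b\notin(y-1)S$. But $t_1I\subseteq I\subseteq(y-1)^{m-1}S$ gives $s'b\in(y-1)S$, a contradiction. ∎

## 11. Choice of $r$, and dihedral-free groups give maximal orders

Let $G$ be dihedral-free and suppose $T=O_l(I)\ne S$ for some nonzero ideal $I$. Take $K$ from Lemma 7.1.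

**Step 1: bounds on $G\setminus K$, and $r$.** Let $\mathcal C=\{g\in G\setminus K:\operatorname{rank}(\mathrm{Ad}(g)-1)\le1\}$, a compact set. For $g\in\mathcal C$ the rank is not $0$, as $\Delta\subseteq K$. Also $\zeta(g)-1:=\mathrm{tr}(\mathrm{Ad}(g)-1)\ne0$: a rank-one operator $\nu$ satisfies $\nu^2=\mathrm{tr}(\nu)\nu$, so trace $0$ would give $g\in K$ by Lemma 7.1. By compactness there is an integer $j_0\ge0$ with $v_p(\zeta(g)-1)\le j_0$ on $\mathcal C$. The set $\mathcal C'=(G\setminus K)\setminus\mathcal CN_{j_0}$ is compact, as $\mathcal CN_{j_0}$ is open, and $\operatorname{rank}(\mathrm{Ad}(g)-1)\ge2$ on it. So there is $j_1\ge0$ such that for each $g\in\mathcal C'$ some $2\times2$ minor of $\mathrm{Ad}(g)-1$ (in a basis of $L$) has valuation $\le j_1$. The least valuation of such a minor is the sum of the first two elementary divisor exponents; thus the second exponent is $\le j_1$. Choose $r$ with $N_r\subseteq K$ and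
$$e_r=r+2\ge\max(j_0,j_1)+2 .$$
Proposition 8.1 gives $P$, $x\in G\setminus K$ and $t\in T\setminus S$ with $Pt\subseteq S$. Either $x\in\mathcal C'$ or $x\in\mathcal CN_{j_0}$.

**Step 2: the case $x\in\mathcal C'$.** Then $d\ge2$ and the second elementary divisor exponent of $\mathrm{Ad}(x)-1$ is $\le j_1\le e_r-2$, contradicting Lemma 9.4.

**Step 3: the case $x=x_0n$, $x_0\in\mathcal C$, $n\in N_{j_0}$.** $\mathrm{Ad}(x_0)-1$ has rank one and nonzero trace, so $\mathfrak g=B\oplus\ker(\mathrm{Ad}(x_0)-1)$ with $B=\mathrm{im}(\mathrm{Ad}(x_0)-1)$ and $\mathrm{Ad}(x_0)|_B=\zeta=\zeta(x_0)\in\mathbb Z_p^\times$, $\zeta\ne1$. As in Lemma 4.3, $[\ker(\mathrm{Ad}(x_0)-1),B]$ lies in the $\zeta$-eigenspace $B$; so $B$ is a line ideal. (Note that $x_0$ need not be torsion.) $n$ stabilizes $B$, acting by some $\chi\equiv1$ mod $p^{j_0+2}$, since $[p^{j_0}L,B\cap L]\subseteq p^{j_0+2}L\cap B$. So $\mathrm{Ad}(x)|_B=\eta=\zeta\chi$, and $\eta-1=(\zeta-1)+\zeta(\chi-1)$ has valuation $v_p(\zeta-1)\le j_0<e_r$. By Lemma 9.5, $y-1\in P$,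 where $y\ne1$ generates $\exp(B\cap L_r)\subseteq Z_B$. Then $(y-1)t\in S$ with $t\in T\setminus S$, contradicting Proposition 10.1.

So $O_l(I)=S$ for all nonzero ideals $I$, and $\Omega_G$ is a maximal order by Section 2. Together with Proposition 5.1 this proves (a)⇔(b), and (b)⇔(c) is Lemma 4.3. Theorem 1.1 is proved. ∎

## 12. Pseudo-reflections, and three consequences

**Theorem 12.1.** Suppose $\Omega_G$ is prime. Then $\Omega_G$ fails to be a maximal order iff $G$ contains an element $g$ of finite order $n\ge2$, with $n\mid p-1$ if $p$ is odd and $n=2$ if $p=2$, such that $\mathrm{Ad}(g)$ is a pseudo-reflection of order $n$ on $\mathfrak g$ (i.e. $\operatorname{rank}(\mathrm{Ad}(g)-1)=1$). Then $B=\mathrm{im}(\mathrm{Ad}(g)-1)$ is an ideal of $\mathfrak g$, $F_B\cong\mathbb Z_p\rtimes C_{n'}$ with $n\mid n'$ and faithful action, and Section 5 gives an explicit ideal $I$ and an explicit $q_0\in O_l(I)\setminus\Omega_G$.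

*Proof.* An element as stated violates (c). Conversely, by Theorem 1.1 failure means that some $g\ne1$ of finite order has $\operatorname{rank}(\mathrm{Ad}(g)-1)=1$. Then $\mathrm{Ad}(g)$ has a single eigenvalue $\zeta\ne1$, a root of unity in $\mathbb Z_p^\times$, of order $n$ say; so $n\mid p-1$, or $p=2=n$. Since $\mathrm{Ad}(g^n)=1$, $g^n$ is a torsion element of $\Delta$, and $g^n=1$ by Lemma 4.1; so $g$ has order $n$. By the proof of Lemma 4.3, $B$ is an ideal and $g\in F_B$; so $F_B\not\cong\mathbb Z_p$, and Lemma 4.2 gives its structure. As $g$ acts on $Z_B$ by $\zeta$, the order $n'$ of the image of $F_B$ in $\mathbb Z_p^\times$ is divisible by $n$. The rest is Section 5. ∎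

**Corollary 12.2.** Suppose $\Omega_G$ is prime.

1. If $p$ is odd and $G$ has no nontrivial elements of finite order dividing $p-1$ (e.g. $G$ is pro-$p$), then $\Omega_G$ is a maximal order. If $p=2$, $\Omega_G$ is a maximal order iff no involution $g$ has $\operatorname{rank}(\mathrm{Ad}(g)-1)=1$.
2. If $G$ is torsion-free, or $\mathfrak g$ has no one-dimensional ideal (e.g. $\mathfrak g$ semisimple), then $\Omega_G$ is a maximal order.
3. If $\Omega_G$ is a maximal order and $W\le G$ is open, then $\Omega_W$ is prime and a maximal order.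

*Proof.* Parts 1 and 2 are immediate from Theorem 12.1. For part 3, elements of a finite normal subgroup of $W$ are torsion with finitely many $G$-conjugates, hence trivial by Lemma 2.2; so $\Omega_W$ is prime by (Ω5). Criterion (c) passes from $G$ to $W$, as both have the same Lie algebra. ∎
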